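# A meager Borel subspace that countably many closed Haar-meager sets cannot cover

## Meager, Haar-meager and Haar-null sets; bounded biorthogonal systems

Throughout, all Banach spaces are separable, real or complex, and $\mathbb K$ is the scalar field. We write $\omega=\{0,1,2,\dots\}$ and $\mathbb N=\{1,2,\dots\}$. A Polish space is a separable topological space whose topology comes from a complete metric. A separable Banach space $X$ with addition is thus a Polish Abelian group.

Recall some textbook facts. A set is nowhere dense if its closure has empty interior, and meager if it is a countable union of nowhere dense sets. By the Baire theorem, a nonempty open subset of a Polish space is not meager; in particular, if countably many closed sets cover a nonempty Polish space, one of them has nonempty interior. Closed subsets, $G_\delta$-subsets and countable products of Polish spaces are Polish. Conversely, a subspace of a Polish space that is itself Polish is a $G_\delta$-set (Kechris, *Classical Descriptive Set Theory*, Theorem 3.11). A set is $G_{\delta\sigma}$ if it is a countable union of $G_\delta$-sets; for example, every countable subset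 of $X$ is $G_{\delta\sigma}$, since points are $G_\delta$.

**Definition 1.** A Borel set $A\subseteq X$ is *Haar-meager* if there is a continuous map $f:2^\omega\to X$ on the Cantor cube $2^\omega=\{0,1\}^\omega$ such that for every $x\in X$ the preimage $f^{-1}[A+x]$ is meager in $2^\omega$.

The map $f$ is a compact test object, and $A$ is small if every translate of $A$ looks meager to the test.

*Example.* A closed linear subspace $L\ne X$ is Haar-meager. Take $v\notin L$, a continuous injection $g:2^\omega\to\mathbb R$, and $f(t)=g(t)v$. If $t,t'\in f^{-1}[L+x]$, then $(g(t)-g(t'))v\in L$, so $g(t)=g(t')$ and $t=t'$. Every preimage $f^{-1}[L+x]$ has at most one point, and points of $2^\omega$ are nowhere dense.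

*Example.* A Borel set $A$ with an interior point $b$ is not Haar-meager. Given $f$, put $x=f(0,0,\dots)-b$. Then $f(0,0,\dots)$ is interior to $A+x$, so $f^{-1}[A+x]$ contains a nonempty open set.

**Definition 2.** $\sigma\overline{\mathcal{HM}}_X$ is the family of all subsets of $X$ that can be covered by countably many *closed* Haar-meager subsets of $X$. It is a $\sigma$-ideal: it is closed under subsets and countable unions.

*Example.* In $\ell^2$ the space of finitely supported vectors is $\bigcup_n\operatorname{span}\{e_1,\dots,e_n\}$, a countable union of closed proper subspaces, so it belongs to $\sigma\overline{\mathcal{HM}}_{\ell^2}$.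

By the second example to Definition 1, a closed Haar-meager set has empty interior. Hence every member of $\sigma\overline{\mathcal{HM}}_X$ is meager.

**Definition 3.** A Borel set $A\subseteq X$ is *Haar-null* if there is a Borel probability measure $\mu$ on $X$ with $\mu(A+x)=0$ for all $x\in X$.

*Example.* A closed subspace $L\neq X$ is Haar-null. With $v\notin L$, let $\mu$ be the image of Lebesgue measure on $[0,1]$ under $s\mapsto sv$; for each $x$ at most one $s$ has $sv\in L+x$.

**Definition 4.** A linear subspace $H\subseteq X$ *carries a Polish group topology finer than the norm topology* if there is a topology $\tau$ on $H$, containing the norm topology of $H$, for which $(H,+,\tau)$ is a topological group and a Polish space.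

*Example.* $\ell^1\subseteq\ell^2$ with the topology of its own norm: $\ell^1$ is a separable Banach space and $\|x\|_2\le\|x\|_1$.

**Definition 5.** A *biorthogonal sequence* $(e_n,e_n^*)_{n\in\mathbb N}$ in $X$ consists of $e_n\in X$ and $e_n^*\in X^*$ with $e_n^*(e_n)=1$ and $e_n^*(e_m)=0$ for $m\ne n$.

*Example.* The unit vectors and coordinate functionals of $\ell^2$.

In general we use the theorem of Ovsepian and Pełczyński (Studia Math. 54 (1975); see also Lindenstrauss–Tzafriri, *Classical Banach Spaces I*, Theorem 1.f.4): every infinite-dimensional separable $X$ has a biorthogonal sequence with $\operatorname{span}\{e_n\}$ dense, $\|e_n\|=1$ and $C:=\sup_n\|e_n^*\|<\infty$. Since $1=e_n^*(e_n)\le\|e_n^*\|$, we have $C\ge1$. We fix such a sequence and call the numbers $e_n^*(z)$ the coordinates of $z$. No basis property is claimed, and none is needed. What we need is that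

$$\sup_{\kappa\in K}|e_n^*(\kappa)|\to0\quad(n\to\infty)\qquad\text{for every nonempty compact }K\subseteq X.\tag{1}$$

First let $z\in X$ and $\varepsilon>0$, and take $y\in\operatorname{span}\{e_n\}$ with $\|z-y\|<\varepsilon$. For large $n$ we have $e_n^*(y)=0$, so $|e_n^*(z)|\le C\varepsilon$; thus $e_n^*(z)\to0$. For a compact $K$, cover $K$ by balls of radius $\varepsilon$ around $z_1,\dots,z_s$. Then $\sup_K|e_n^*|\le C\varepsilon+\max_i|e_n^*(z_i)|\le 2C\varepsilon$ for large $n$.

*Example.* In $\ell^2$, on $K=\{x:|x_n|\le1/n\text{ for all }n\}$ the supremum in (1) is $1/n$. On the unit ball it is $1$ for all $n$. So (1) says that compact sets are almost invisible in far coordinates, while balls are not.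

## Is there a meager Borel subspace outside $\sigma\overline{\mathcal{HM}}_X$?

Every member of $\sigma\overline{\mathcal{HM}}_X$ is meager. Is there a gap between the two notions of smallness that a Borel linear subspace can detect? The question comes from Taras Banakh and Eliza Jabłońska, "A Borel linear subspace of $\mathbb R^\omega$ that cannot be covered by countably many closed Haar-meager sets", arXiv:2201.02888 (2022):

*Does every infinite-dimensional separable Banach space $X$ contain a meager Borel linear subspace $H\notin\sigma\overline{\mathcal{HM}}_X$?*

The finite-dimensional case can be settled at once. If $\dim X<\infty$ and $H$ is a meager linear subspace, then $H\ne X$ by Baire, and $H$ is closed, so by the first example above $H$ is itself a closed Haar-meager set. There is no gap. In infinite dimensions the answer is yes.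

**Theorem 1.** Let $X$ be an infinite-dimensional separable (real or complex) Banach space. There is a linear subspace $H\subseteq X$ such that

1. $H$ is a countable union of nowhere dense $G_\delta$-subsets of $X$; in particular $H$ is meager and Borel (of class $G_{\delta\sigma}$);
2. if $H\subseteq\bigcup_nA_n$ with $A_n$ closed, then there are $n$ and $\delta>0$ such that $A_n$ contains a translate of every compact subset of $X$ of diameter $<\delta$.

Consequently $H\notin\sigma\overline{\mathcal{HM}}_X$.

**Theorem 2.** Let $X$ be a separable Banach space.

* (a) For $\dim X=\infty$, the space $H$ of Theorem 1 is dense in $X$, and it cannot be covered by countably many closed sets each of which is Haar-meager or Haar-null.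
* (b) A linear subspace $H\neq X$ that is $F_\sigma$, or $G_\delta$, or carries a Polish group topology finer than the norm topology, belongs to $\sigma\overline{\mathcal{HM}}_X$. So the class $G_{\delta\sigma}$ in Theorem 1 cannot be lowered to $F_\sigma$ or $G_\delta$.
* (c) $X$ contains a meager Borel linear subspace $H\notin\sigma\overline{\mathcal{HM}}_X$ if and only if $\dim X=\infty$.
* (d) In Theorem 1(2) one cannot drop the bound $\delta$, nor choose $\delta$ independent of the cover.

The word "consequently" in Theorem 1, and half of (a), are the following lemma.

**Lemma 1.** Let $A\subseteq X$ be closed and $\delta>0$, and suppose that $A$ contains a translate of every compact subset of $X$ of diameter $<\delta$. Then $A$ is neither Haar-meager nor Haar-null.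

**Proof.** Let $f:2^\omega\to X$ be continuous. By uniform continuity there is a nonempty clopen $U\subseteq2^\omega$ with $\operatorname{diam}f(U)<\delta$. The set $f(U)$ is compact, so $f(U)\subseteq A+x$ for some $x$. Then $f^{-1}[A+x]\supseteq U$ is not meager. As $f$ was arbitrary, $A$ is not Haar-meager.

Let $\mu$ be a Borel probability measure on $X$. By separability, countably many balls of radius $\delta/3$ cover $X$, so one of them has positive measure. By inner regularity of finite Borel measures on Polish spaces it contains a compact $K$ with $\mu(K)>0$, and $\operatorname{diam}K\le2\delta/3<\delta$. So $K\subseteq A+x$ for some $x$, and $\mu(A+x)>0$. $\square$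

Thus a space $H$ as in Theorem 1(2) lies outside $\sigma\overline{\mathcal{HM}}_X$: in any countable closed cover of $H$ some member satisfies the hypothesis of Lemma 1.

## Difference sets rule out $F_\sigma$, $G_\delta$ and Polishable subspaces

A sensible person first tries the subspaces at hand: countable unions of closed sets, ranges of operators, spaces complete in a stronger norm. All of them fail, for one reason.

**Lemma 2.** If $A\subseteq X$ is closed and not Haar-meager, then $A-A$ is a neighborhood of $0$.

**Proof.** Suppose $A-A$ is not a neighborhood of $0$. Then there are $x_n\notin A-A$ with $\|x_n\|\le2^{-n}$, $n\in\omega$. The map $f(t)=\sum_nt_nx_n$ from $2^\omega$ to $X$ is continuous, as a uniform limit of continuous maps. Suppose that for some $x$ the closed set $f^{-1}[A+x]$ has nonempty interior. Then it contains all extensions of some finite $0$–$1$ sequence, hence two points $t,t'$ differing in exactly one coordinate $n$, with $t_n=1$ and $t_n'=0$. So $x_n=f(t)-f(t')\in(A+x)-(A+x)=A-A$, a contradiction. Hence each $f^{-1}[A+x]$ is closed with empty interior, so it is meager, and $A$ is Haar-meager. $\square$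

*Two hand cases.* If $\dim X=\infty$, a compact $A$ is Haar-meager, because $A-A$ is compact and contains no ball. Next, consider $\ell^1\subseteq\ell^2$. It is the union of the sets $B_r=\{x\in\ell^2:\sum_n|x_n|\le r\}$, $r\in\mathbb N$. Each is closed in $\ell^2$, being the intersection over $m$ of the closed sets $\{\sum_{n\le m}|x_n|\le r\}$. And $B_r-B_r\subseteq B_{2r}$ contains no ball of $\ell^2$, since $\rho m^{-1/2}(e_1+\dots+e_m)$ has $\ell^2$-norm $\rho$ and $\ell^1$-norm $\rho\sqrt m$. So $\ell^1\in\sigma\overline{\mathcal{HM}}_{\ell^2}$.

**Proof of Theorem 2(b).** We use repeatedly that a linear subspace containing a ball around $0$ is all of $X$.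

**The $F_\sigma$ case.** Here we see that a non-Haar-meager closed set inside $H$ is already too much. Let $H=\bigcup_nA_n$ with $A_n$ closed. If some $A_n$ is not Haar-meager, then $H\supseteq A_n-A_n$ contains a ball by Lemma 2, so $H=X$, which is excluded. So all $A_n$ are Haar-meager and $H\in\sigma\overline{\mathcal{HM}}_X$.

**The Polishable case.** Here we replace "closed inside $H$" by completeness of the finer topology $\tau$.

Suppose first that some $\tau$-open $V\ni0$ has Haar-meager norm closure $\overline V$. Since $(H,\tau)$ is separable metrizable, it is Lindelöf, so countably many translates $h_n+V$ cover $H$. The sets $h_n+\overline V$ are closed, and they are Haar-meager because Definition 1 is invariant under translation. So $H\in\sigma\overline{\mathcal{HM}}_X$.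

Otherwise the norm closure of every $\tau$-open $V\ni0$ is not Haar-meager. By Lemma 2, $\overline V-\overline V$ is a norm-neighborhood of $0$, and $\overline{V-V}\supseteq\overline V-\overline V$ by continuity of subtraction. Given any $\tau$-neighborhood $V$ of $0$, choose a $\tau$-open $V'\ni0$ with $V'-V'\subseteq V$. Then $\overline V\supseteq\overline{V'-V'}$, so $\overline V$ is a norm-neighborhood of $0$ for every $\tau$-neighborhood $V$ of $0$.

By the Birkhoff–Kakutani theorem there is a compatible invariant metric $d$ for $\tau$ (left-invariant is the same as invariant, as $H$ is Abelian). It is complete, as follows. By invariance $d(a+b,a'+b')\le d(a,a')+d(b,b')$ and $d(-a,-b)=d(a,b)$, so the group operations extend to the completion $\hat H$ of $(H,d)$, and $\hat H$ is a Polish Abelian group. Its dense subgroup $H$ is Polish, hence a $G_\delta$ in $\hat H$. If there were $z\in\hat H\setminus H$, then $H$ and $z+H$ would be disjoint dense $G_\delta$-sets in $\hat H$, contradicting the Baire theorem. So $\hat H=H$.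

Put $V_n=\{h\in H:d(h,0)<2^{-n}\}$ and pick norm-balls $W_n\subseteq\overline{V_n}$ centered at $0$ with radii tending to $0$. Let $x\in W_1$. Choose inductively $v_n\in V_n$ with $x-v_1-\dots-v_n\in W_{n+1}$. This is possible because $x-v_1-\dots-v_{n-1}\in W_n\subseteq\overline{V_n}$, so some $v_n\in V_n$ is closer to it than the radius of $W_{n+1}$. By invariance consecutive partial sums of $\sum v_n$ are at $d$-distance $d(v_n,0)<2^{-n}$, so the partial sums are $d$-Cauchy and $\tau$-converge to some $v\in H$. As $\tau$ is finer than the norm topology, they converge to $v$ in norm; and their norm limit is $x$. So $x=v\in H$. Thus $W_1\subseteq H$ and $H=X$, which is excluded.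

**The $G_\delta$ case.** A $G_\delta$ subspace is Polish in the norm topology, so the Polishable case applies with $\tau$ the norm topology.

**Sharpness of the class.** The $H$ of Theorem 1 is meager, so $H\ne X$, and it lies outside $\sigma\overline{\mathcal{HM}}_X$; by what was just shown no such $H$ can be $F_\sigma$ or $G_\delta$. $\square$

So $H$ must contain no large closed set, and yet every closed set that catches a sizable part of it must be large.

## Why sums of small vectors fill a ball, and how spikes prevent it

There is a natural way to obtain property (2). Suppose $\varphi:\Gamma\to X$ is continuous on a nonempty Polish space $\Gamma$ and $H\supseteq\varphi(\Gamma)$. If closed sets $A_n$ cover $H$, the closed sets $\varphi^{-1}(A_n)$ cover $\Gamma$, so one of them contains a nonempty basic open set $G$. Then $A_n\supseteq\overline{\varphi(G)}$. So it suffices that $\overline{\varphi(G)}$ contains translates of all small compact sets, for each basic open $G$.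

The first try is to let $Y\subseteq X$ be countable and dense, $\Gamma_0$ the set of sequences $(y_i)_{i\ge1}$ in $Y$ with $\|y_i\|<2^{-i}$, and $\varphi_0((y_i))=\sum_iy_i$. The closures are as large as one could wish. But so is the image: given $\|x\|<1/2$, choose $y_1\in Y$ with $\|y_1\|<1/2$, $\|x-y_1\|<1/4$, then $y_2\in Y$ with $\|y_2\|<1/4$, $\|x-y_1-y_2\|<1/8$, and so on. Then $x=\sum y_i$, so $\varphi_0(\Gamma_0)$ contains a ball and its span is $X$. Meagerness is lost because a point of $X$ does not remember from which sequence it was built.

So we make each point carry its own code. We add to $\sum y_i$ a series of *spikes* $\sum_jc_je_{m_j}$, with $c_j\to 0$ extremely fast and with positions $m_j$ that encode the sequence $(y_i)$. Here is the picture in $\ell^2$ without any $y_i$. Let $c_j=2^{-j^2}$, so $c_1=\frac12$, $c_2=\frac1{16}$, $c_3=\frac1{512}$. Let $z$ have spike positions $3,10,11,\dots$ and $z'$ have positions $4,7,20,\dots$, all positions of $z$ and $z'$ different, and let $w=z-2z'$. The second spikes sit at $10$ and $7$. The larger of these is $10$; there $w$ has coordinate $c_2=\frac1{16}$, and beyond $10$ every coordinate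 of $w$ is at most $2c_3=\frac1{256}$ in absolute value. The third spikes sit at $11$ and $20$; at $20$ the coordinate is $-2c_3=-\frac1{256}$, and beyond $20$ all are at most $2c_4=2^{-15}$. So one of the two $k$-th spike positions can be read off from $w$ alone, as the last place at which $w$ is still of order $c_k$, and the coordinate there gives the coefficient. If $z$ and $z'$ shared positions, their spikes could cancel. Hence different codes must use disjoint sets of positions.

Do spikes destroy the large closures? For a compact $K$, (1) allows us to place the spikes where all of $K$ is invisible, at the *same* positions for all $\kappa\in K$. The spike series is then a common vector, which is the translation. This is where compactness enters. It also dictates two features of the construction below. The spikes that accompany a vector $y$ must not depend on $y$, only on the earlier history, for otherwise different $\kappa\in K$ would need different translations. And $y$ must be allowed to carry an arbitrarily long finite run of spikes before the next vector is chosen: after the run the allowed positions do depend on $y$, and the translation vector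 must be determined to arbitrary accuracy before that happens.

## The tree of admissible sequences and the map $\varphi$

From here on $\dim X=\infty$. Let $Y$ be the countable dense set of finite rational (Gaussian-rational, if $\mathbb K=\mathbb C$) combinations of the $e_n$. For $y\in\operatorname{span}\{e_n\}$ let $\operatorname{supp}y=\{n:e_n^*(y)\ne0\}$, a finite set. Put
$$c_j=2^{-j^2}\ (j\ge1),\qquad\delta_j=c_{j+1}\ (j\ge0),\qquad\eta_k=4Cc_{k+1}\ (k\ge1).$$
Since $c_{j+1}/c_j=2^{-(2j+1)}\le\frac18$,
$$\sum_{j\ge k}\delta_j=\sum_{j\ge k}c_{j+1}\le2c_{k+1}\quad(k\ge0),\qquad\frac{\eta_k}{c_k}=4C\,2^{-(2k+1)}\to0.\tag{2}$$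
That the ratios tend to $0$ matters: in linear combinations the errors $\eta_k$ will be multiplied by arbitrary constants.

A *step* is a pair $\tau=(y,M)$ with $y\in Y$ and $M$ a nonempty finite strictly increasing sequence in $\mathbb N$. Let $S$ be the countable set of steps and $Q=S^{<\omega}$ the countable set of finite sequences of steps. Fix pairwise disjoint infinite sets $A_q\subseteq\mathbb N$, $q\in Q$.

For a finite or infinite sequence of steps $\tau_i=(y_i,M_i)$, $i\ge 1$, let $(m_j)_{j\ge1}$ be the concatenation of $M_1,M_2,\dots$. Put $l_0=0$ and $l_i=|M_1|+\dots+|M_i|$; these numbers are strictly increasing, so $l_i\ge i$. The index $j$ *belongs to step $i$* if $l_{i-1}<j\le l_i$.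

**Definition 6.** The sequence is *admissible* if $m_1<m_2<\cdots$ and for every $i$

* (A) $\|y_i\|<\delta_{l_{i-1}}$,

and for all $j$ belonging to step $i$

* (B) $m_j\in A_{(\tau_1,\dots,\tau_{i-1})}$;
* (C) $m_j>\max\operatorname{supp}y_{i'}$ for all $i'<i$ with $y_{i'}\ne0$;
* (D) $|e_n^*(y_i)|\le\delta_j$ for all $n\ge m_j$.

In words: (A) the new vector is small compared with the spikes already placed; (B) positions code the history, without the current $y_i$; (C) later spikes lie beyond the supports of earlier vectors; (D) the current vector is nearly invisible from each of its own spikes on.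

*Example.* In $\ell^2$ suppose $2,5\in A_{\emptyset}$. The step $\tau_1=(\frac14e_1,(2,5))$ is admissible: $\frac14<\delta_0=\frac12$, and $e_n^*(y_1)=0$ for $n\ge2$. Now $l_1=2$, and the next vector must have norm below $\delta_2=c_3=2^{-9}$. We may take $y_2=2^{-10}e_3$ and $M_2=(m_3)$ with any $m_3>5$ in $A_{(\tau_1)}$: then (C) holds since $m_3>1$, and (D) holds since $m_3>3$.

Let $T$ be the tree of finite admissible sequences (including $\emptyset$) and $\Gamma\subseteq S^\omega$ the set of infinite ones. All conditions on step $i$ involve only $\tau_1,\dots,\tau_i$. So an infinite sequence is admissible if and only if all its finite initial segments are, and $\Gamma$ is closed in $S^\omega$ ($S$ discrete). Hence $\Gamma$ is Polish. For $q\in T$ of length $r$ let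
$$[q]=\{\gamma\in\Gamma:\gamma\supseteq q\},\qquad\ell(q)=l_r,$$
the total number of spikes of $q$. For $\gamma\in\Gamma$ we write $\gamma|r$ for its initial segment of length $r$ and $m_k(\gamma)$ for its $k$-th spike position.

Every $q\in T$ has a child in $T$: append $(0,(m))$ with a single sufficiently large $m\in A_q$. Iterating, $[q]\ne\emptyset$ for all $q\in T$; in particular $\Gamma\neq\emptyset$. The sets $[q]$, $q\in T$, are a base of the topology of $\Gamma$.

Define
$$\varphi:\Gamma\to X,\qquad\varphi(\gamma)=\sum_iy_i+\sum_{j\ge1}c_je_{m_j},\qquad H=\operatorname{span}\varphi(\Gamma).$$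
Let $\gamma\in[q]$ with $q$ of length $r$, and $l=\ell(q)\ge r$. By (A) the remaining vectors satisfy $\sum_{i>r}\|y_i\|\le\sum_{i>r}\delta_{l_{i-1}}\le\sum_{j\ge l}\delta_j$, because $l=l_r<l_{r+1}<\cdots$. With (2),
$$\Big\|\varphi(\gamma)-\sum_{i\le r}y_i-\sum_{j\le l}c_je_{m_j}\Big\|\le\sum_{j\ge l}\delta_j+\sum_{j>l}c_j\le4c_{l+1}.\tag{3}$$
So the series converge absolutely, and two elements of $[q]$ have images at distance at most $8c_{l+1}\le8c_{r+1}$; hence $\varphi$ is continuous.

## Reading spikes in points of $H$

**Step 1: one branch.** We show that the $k$-th spike of $\varphi(\gamma)$ is visible and that nothing beyond it is comparably large.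

**Lemma 3.** Let $\gamma\in\Gamma$, $z=\varphi(\gamma)$, $k\ge1$ and $m_k=m_k(\gamma)$. Then $|e_n^*(z)|\le\eta_k$ for $n>m_k$, and $|e_{m_k}^*(z)-c_k|\le\eta_k$.

**Proof.** Let $k$ belong to step $i$ and let $n\ge m_k$. We estimate the contributions to $e_n^*(z)$.

* Earlier vectors, $i'<i$: by (C), $n\ge m_k>\max\operatorname{supp}y_{i'}$ if $y_{i'}\ne0$, so $e_n^*(y_{i'})=0$.
* The current vector: by (D) with $j=k$, $|e_n^*(y_i)|\le\delta_k=c_{k+1}$.
* Later vectors: since $l_i\ge k$, (A) and (2) give $\sum_{i'>i}|e_n^*(y_{i'})|\le C\sum_{j\ge l_i}\delta_j\le C\sum_{j\ge k}\delta_j\le2Cc_{k+1}$.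
* Spikes: at $n=m_k$ the spike series contributes exactly $c_k$. At $n>m_k$ it contributes $0$ or some $c_j$ with $j>k$, hence at most $c_{k+1}$.

For $n>m_k$ the total is at most $(2+2C)c_{k+1}\le4Cc_{k+1}=\eta_k$, since $C\ge1$. For $n=m_k$ the deviation from $c_k$ is at most $(1+2C)c_{k+1}\le\eta_k$. $\square$

**Step 2: cutting $H$ into countably many pieces.** We want pieces on which the number of branches, their splitting level and the size of the coefficients are controlled. Fix $N\ge0$, $r\ge0$, distinct $s_1,\dots,s_N\in T$ of length $r$, and $\beta\in\mathbb N$. Let
$$E=\{a\in\mathbb K^N:1/\beta\le|a_i|\le\beta\text{ for all }i\}\times[s_1]\times\dots\times[s_N],\qquad\Phi(a,\gamma)=\sum_{i=1}^Na_i\varphi(\gamma_i).$$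
$E$ is Polish and $\Phi:E\to X$ is continuous. There are countably many choices of $(N,r,s_1,\dots,s_N,\beta)$, and $H$ is the union of the sets $\Phi(E)$. Indeed each $\Phi(E)\subseteq H$. Conversely, a point of $H$ is $\sum_{i\le N}a_i\varphi(\gamma_i)$ with distinct $\gamma_i\in\Gamma$ and nonzero $a_i$ (collect equal branches, drop zero coefficients). For a large $r$ the $s_i=\gamma_i|r$ are distinct, and a large $\beta$ bounds the coefficients as required. For $N=0$, $\Phi(E)=\{0\}$ is nowhere dense and $G_\delta$. We must show the same for $N\ge1$.

**Step 3: spikes of a linear combination.** We show that the last of the $N$ spikes with number $k$ survives. Let $N\ge1$, $k>\max_i\ell(s_i)$ and $(a,\gamma)\in E$. In $\gamma_i$ the index $k$ belongs to a step with number $t>r$ ($t$ may depend on $i$), so (B) gives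
$$m_k(\gamma_i)\in A_{\gamma_i|(t-1)},\qquad\gamma_i|(t-1)\supseteq s_i.\tag{4}$$
For $i\ne i'$ the sequences $s_i,s_{i'}$ are distinct of the same length, so no sequence extends both. Hence the labels in (4) for different $i$ are different. As the sets $A_q$ are pairwise disjoint, the numbers $m_k(\gamma_1),\dots,m_k(\gamma_N)$ are distinct. Let $\mu_k$ be the largest of them, attained at the unique index $i(k)$. Put $w=\Phi(a,\gamma)$ and $\theta_k=N\beta\eta_k$. Then
$$|e_n^*(w)|\le\theta_k\quad(n>\mu_k),\qquad|e_{\mu_k}^*(w)-a_{i(k)}c_k|\le\theta_k.\tag{5}$$
For $n>\mu_k$ we have $n>m_k(\gamma_i)$ for all $i$, and Lemma 3 bounds each of the $N$ terms by $\beta\eta_k$. At $n=\mu_k$ this bound holds for all $i\ne i(k)$, since $m_k(\gamma_i)<\mu_k$, and the term with $i=i(k)$ differs from $a_{i(k)}c_k$ by at most $\beta\eta_k$.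

By (2), $\theta_k/c_k\to0$. Fix $k_1>\max_i\ell(s_i)$, depending only on $E$, such that $c_k/\beta\ge10\theta_k$ for all $k\ge k_1$. Since $|a_{i(k)}|\ge1/\beta$, (5) gives
$$|e_{\mu_k}^*(w)|\ge9\theta_k\qquad(k\ge k_1).\tag{6}$$

So for $w\in\Phi(E)$ and $k\ge k_1$ there is a threshold gap: at $\mu_k$ the coordinate is at least $9\theta_k$, beyond $\mu_k$ all are at most $\theta_k$. Everything about the pieces follows from this gap.

## The pieces are nowhere dense $G_\delta$-sets

**Step 4: nowhere dense.** We perturb a point so that its last visible coordinate has a size inside the forbidden gap.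

**Lemma 4.** For $N\geq 1$ the set $\Phi(E)$ is nowhere dense.

**Proof.** Any nonempty open set contains a ball $B(y,\rho)$ with $y\in Y$ (open balls). Choose $k\ge k_1$ with $4\theta_k<\rho$, and $n_0\in\mathbb N$ larger than all elements of $\operatorname{supp}y$. Let $u=y+3\theta_ke_{n_0}$. Since $3\theta_k+\theta_k/C\le4\theta_k<\rho$, we have $B(u,\theta_k/C)\subseteq B(y,\rho)$.

Let $w\in B(u,\theta_k/C)$. Then $|e_n^*(w)-e_n^*(u)|<\theta_k$ for all $n$. As $e_{n_0}^*(u)=3\theta_k$ and $e_n^*(u)=0$ for $n>n_0$,
$$2\theta_k<|e_{n_0}^*(w)|<4\theta_k,\qquad|e_n^*(w)|<\theta_k\quad(n>n_0).$$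
Suppose $w\in\Phi(E)$. If $\mu_k<n_0$, then (5) gives $|e_{n_0}^*(w)|\le\theta_k$, which is false. So $\mu_k\ge n_0$, and hence $|e_{\mu_k}^*(w)|<4\theta_k$, contradicting (6). Thus $B(u,\theta_k/C)\cap\Phi(E)=\emptyset$. $\square$

**Step 5: $G_\delta$.** We decode: from $w$ we recover the branches and the coefficients, continuously.

**Lemma 5.** $\Phi:E\to\Phi(E)$ is a homeomorphism; hence $\Phi(E)$ is a $G_\delta$-set in $X$.

**Proof.** We claim: if $(a^\nu,\gamma^\nu),(a,\gamma)\in E$ and $w^\nu=\Phi(a^\nu,\gamma^\nu)\to w=\Phi(a,\gamma)$ as $\nu\to\infty$, then $(a^\nu,\gamma^\nu)\to(a,\gamma)$. Applied to constant sequences, this gives injectivity; in general it gives continuity of $\Phi^{-1}$.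

We use induction on $N$. For $N=0$ the space $E$ is one point. Let $N\ge1$. It suffices to find a subsequence of $(a^\nu,\gamma^\nu)$ converging to $(a,\gamma)$, since the argument then applies to every subsequence. The $a^\nu$ lie in a compact set, so after passing to a subsequence we may assume $a^\nu\to a'$.

*The last spike positions agree.* Let $k\ge k_1$. Write $\mu_k,i(k)$ for the data of $(a,\gamma)$ and $\mu_k^\nu,i^\nu(k)$ for those of $(a^\nu,\gamma^\nu)$. For large $\nu$ we have $\|w^\nu-w\|<\theta_k/C$, so all coordinates of $w^\nu$ and $w$ differ by less than $\theta_k$. By (5) and (6) for $w$, $|e_n^*(w^\nu)|<2\theta_k$ for $n>\mu_k$, and $|e_{\mu_k}^*(w^\nu)|>8\theta_k$. By (6) for $w^\nu$, $|e^*_{\mu_k^\nu}(w^\nu)|\ge9\theta_k$, so $\mu_k^\nu\le\mu_k$. By (5) for $w^\nu$, all coordinates of $w^\nu$ beyond $\mu_k^\nu$ are at most $\theta_k$ in absolute value, so $\mu_k\le\mu_k^\nu$. Hence $\mu_k^\nu=\mu_k$ for all large $\nu$ (how large depends on $k$).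

*One branch is recovered.* Choose $i$ with $i(k)=i$ for infinitely many $k$. For such $k\ge k_1$ let $k$ belong to step $t$ of $\gamma_i$. By (4), $\mu_k=m_k(\gamma_i)\in A_q$ with $q=\gamma_i|(t-1)\supseteq s_i$. For large $\nu$ also $\mu_k=\mu_k^\nu=m_k(\gamma_{i'}^\nu)\in A_{q'}$, where $i'=i^\nu(k)$ and $q'\supseteq s_{i'}$ is an initial segment of $\gamma_{i'}^\nu$. Disjointness of the sets $A_q$ gives $q=q'$. This sequence extends both $s_i$ and $s_{i'}$, so $i'=i$, and $\gamma_i^\nu\supseteq q=\gamma_i|(t-1)$. Each step contains only finitely many indices, so $t\to\infty$ as $k\to\infty$ along these $k$. Therefore $\gamma_i^\nu\to\gamma_i$.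

*Its coefficient is recovered.* For the same $k$ and large $\nu$ we have $\mu_k^\nu=\mu_k$ and $i^\nu(k)=i(k)=i$. The second part of (5), for $w$ and for $w^\nu$, gives
$$|a_i^\nu-a_i|\,c_k\le2\theta_k+C\|w^\nu-w\|.$$
Let $\nu\to\infty$ with $k$ fixed: $|a_i'-a_i|\le2\theta_k/c_k$. This holds for infinitely many $k$, and $\theta_k/c_k\to0$, so $a_i'=a_i$. Thus $a_i^\nu\to a_i$.

*Peeling.* By continuity of $\varphi$, $w^\nu-a_i^\nu\varphi(\gamma_i^\nu)\to w-a_i\varphi(\gamma_i)$. These are values of the map $\Phi$ belonging to the $N-1$ sequences $s_{i''}$, $i''\ne i$, with the same $r$ and $\beta$. The induction hypothesis gives convergence of the remaining coefficients and branches. This proves the claim.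

So $\Phi(E)$, homeomorphic to the Polish space $E$, is a Polish subspace of $X$, hence a $G_\delta$ (Kechris, Theorem 3.11). $\square$

**Proof of Theorem 1(1).** By Step 2, $H$ is the union of countably many sets $\Phi(E)$, each nowhere dense and $G_\delta$ by Lemmas 4 and 5 (or by inspection if $N=0$). $\square$

## The closure of each $\varphi([p])$ contains translates of all small compact sets

**Step 6: large closures.** Here we use (1) to hide the spikes from a compact set. The statement concerns $\overline{\varphi([p])}$; the set $\varphi([p])$ is itself nowhere dense, being contained in the piece $\Phi(E)$ with $N=1$, $s_1=p$, $\beta=1$.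

**Lemma 6.** Let $p\in T$ and $k=\ell(p)$. Then $\overline{\varphi([p])}$ contains a translate of every compact set $K$ with $\operatorname{diam}K<\delta_k$.

**Proof.** We may assume $K\ne\emptyset$ and, translating, $0\in K$. Then $\|\kappa\|\le\operatorname{diam}K<\delta_k$ for all $\kappa\in K$. Let $y_1,\dots,y_r$ and $m_1<\dots<m_k$ be the vectors and spike positions of $p$, and
$$v_p=\sum_{i\le r}y_i+\sum_{j\le k}c_je_{m_j}.$$

*One spike sequence for all of $K$.* By (1), and since $A_p$ is infinite, we can choose $m_{k+1}<m_{k+2}<\cdots$ in $A_p$, larger than $m_k$ (if $k\ge1$) and than all elements of $\bigcup_{i\le r}\operatorname{supp}y_i$, such that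
$$\sup\{|e_n^*(\kappa)|:\kappa\in K,\ n\ge m_j\}<\delta_j\qquad(j>k).\tag{7}$$
Let $x=v_p+\sum_{j>k}c_je_{m_j}$. We claim $K+x\subseteq\overline{\varphi([p])}$.

*One long step approximates $\kappa+x$.* Let $\kappa\in K$ and $\varepsilon>0$. Choose $l>k$ with $6c_{l+1}<\varepsilon/2$. For $y\in Y$,
$$|e_n^*(y)|\le C\|y-\kappa\|+\sup_{n'\ge m_j}|e_{n'}^*(\kappa)|\qquad(n\ge m_j).$$
By (7) the supremum is strictly below $\delta_j$, and only the finitely many $j$ with $k<j\le l$ concern us. So if $y\in Y$ is close enough to $\kappa$, then
$$\|y-\kappa\|<\varepsilon/2,\qquad\|y\|<\delta_k,\qquad|e_n^*(y)|<\delta_j\ \text{ for all }n\ge m_j\text{ and }k<j\le l.$$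
Let $p'=p^\frown(y,(m_{k+1},\dots,m_l))$. Its new step has number $r+1$, and $l_r=k$. Condition (A) is $\|y\|<\delta_k$. Condition (B) is $m_j\in A_p$. Condition (C) holds by the choice of the $m_j$ beyond all supports in $p$, and (D) was just arranged; the positions increase. So $p'\in T$.

Take any $\gamma\in[p']\subseteq[p]$. By (3) applied to $p'$, with $\ell(p')=l$, the point $\varphi(\gamma)$ is within $4c_{l+1}$ of $v_p+y+\sum_{k<j\le l}c_je_{m_j}$. Since $\kappa+x=v_p+\kappa+\sum_{j>k}c_je_{m_j}$,
$$\|\varphi(\gamma)-(\kappa+x)\|\le4c_{l+1}+\|y-\kappa\|+\sum_{j>l}c_j\le6c_{l+1}+\|y-\kappa\|<\varepsilon.\qquad\square$$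

**Step 7: Baire.** We pass from closures to closed covers, as announced when the parametrization was introduced.

**Proof of Theorem 1(2).** Let $H\subseteq\bigcup_nA_n$ with $A_n$ closed. The closed sets $\varphi^{-1}(A_n)$ cover the nonempty Polish space $\Gamma$. By the Baire theorem some $\varphi^{-1}(A_n)$ has nonempty interior, so it contains $[p]$ for some $p\in T$. Then $A_n\supseteq\overline{\varphi([p])}$, and by Lemma 6 the set $A_n$ contains a translate of every compact set of diameter $<\delta:=\delta_{\ell(p)}$. By Lemma 1, $A_n$ is not Haar-meager; hence $H\notin\sigma\overline{\mathcal{HM}}_X$. $\square$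

So the answer to the question is **yes**.

## Density, Haar-null covers, the dimension criterion and the bound $\delta$

Part (b) of Theorem 2 is already proved. The remaining parts are short.

**Proof of Theorem 2(a).** For density, apply Theorem 1(2) to the cover of $H$ by the single closed set $\overline H$. For some $\delta>0$ and every $\kappa$ with $\|\kappa\|<\delta$, the set $\overline H$ contains a translate of $\{0,\kappa\}$, say $x$ and $x+\kappa$. So $\kappa\in\overline H-\overline H=\overline H$. The subspace $\overline H$ contains a ball, thus $\overline H=X$.

For covers, let $H\subseteq\bigcup_nA_n$ with $A_n$ closed and take $n,\delta$ from Theorem 1(2). By Lemma 1, $A_n$ is neither Haar-meager nor Haar-null. So the $A_n$ cannot all be Haar-meager or Haar-null. $\square$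

**Proof of Theorem 2(c).** If $\dim X=\infty$, use Theorem 1. If $\dim X<\infty$, we saw when posing the question that every meager linear subspace is closed and Haar-meager, so it belongs to $\sigma\overline{\mathcal{HM}}_X$. $\square$

**Proof of Theorem 2(d).** For any $\rho>0$ the separable space $X$, and hence $H$, is covered by countably many closed balls of radius $\rho$. None of them contains a translate of a two-point set of diameter $>2\rho$. If some $\delta$ worked for all covers, take $\rho$ with $2\rho<\delta$ and a two-point set of diameter strictly between $2\rho$ and $\delta$: no member of the cover contains a translate of it, a contradiction. So $\delta$ must depend on the cover. And already for one $\rho$, no ball of the cover contains a translate of every compact set, so the bound $\delta$ cannot be dropped. $\square$
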